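# A complete locally convex plane without umbilics and with one principal curvature close to 1

## 1. Complete umbilic-free surfaces: cylinders, tori, catenoids, paraboloids

Let $\Sigma$ be a surface immersed in $\mathbb R^3$ with principal curvatures $k_1\ge k_2$ (the eigenvalues of the shape operator) and Gauss curvature $K=k_1k_2$. A point is *umbilic* if $k_1=k_2$ there, and $\Sigma$ is *umbilic free* if it has no umbilic point. *Complete* refers to the metric induced by the immersion. By the Hopf–Rinow theorem, $\Sigma$ is complete if and only if every path that leaves every compact subset of $\Sigma$ has infinite length.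

The following conjecture of John Milnor is quoted in Victor Alexandrov, "Around Efimov's differential test for homeomorphism", arXiv:2006.15322 (2020).

**Conjecture (Milnor).** Suppose $\Sigma$ is a complete, umbilic free surface, $C^2$-immersed in $\mathbb R^3$ so that the sum of the squares of the principal curvatures on $\Sigma$ is bounded away from zero. Then either $K$ changes sign on $\Sigma$, or else $K=0$.

The first guess is that this is true. Let us test it.

* The round cylinder of radius $1$ has curvatures $1,0$. It satisfies the hypotheses, and $K=0$.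
* The torus with profile circle of radius $r$ centered at distance $d>r$ from the axis has principal curvatures $\frac1r$ and $\frac{\cos\varphi}{d+r\cos\varphi}$. They are never equal, since $r\cos\varphi<d+r\cos\varphi$. The sum of squares is at least $1/r^2$, and $K$ changes sign.
* The catenoid has principal curvatures $\pm1/\cosh^2 v$. It is complete and umbilic free with $K<0$, but the sum of squares tends to $0$. So the lower bound is a real hypothesis.
* A compact surface with $K>0$ is orientable and, by Gauss–Bonnet, a sphere. If it were umbilic free, its principal directions would form a continuous line field on the sphere, and there is none.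
* The paraboloid $x_3=\frac12(\alpha x_1^2+\beta x_2^2)$ with $\alpha\ge\beta>0$ has $K>0$. By the symmetry $x_2\mapsto-x_2$, its principal curvatures along $x_2=0$ are $\alpha(1+\alpha^2x_1^2)^{-3/2}$ and $\beta(1+\alpha^2x_1^2)^{-1/2}$. Both tend to $0$, and they agree where $1+\alpha^2x_1^2=\alpha/\beta$. So it fails both hypotheses.
* Consider a complete surface of revolution with $K>0$. If it meets its axis, the meeting point is umbilic by symmetry. If not, its profile, parametrized by arclength $t\in\mathbb R$, has a distance function $r(t)>0$ to the axis with $K=-r''/r$, so $r''<0$ on $\mathbb R$. But a positive concave function on $\mathbb R$ is constant, a contradiction. So no surface of revolution violates the conjecture with $K>0$.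

All tests support the guess. It is nevertheless wrong.

**Theorem A.** For every $\delta\in(0,1)$ there is a complete $C^\infty$-immersed surface $\Sigma\subset\mathbb R^3$, diffeomorphic to the plane, without umbilics, with $K>0$ everywhere and principal curvatures $k_1>k_2>0$ satisfying $1-\delta<k_1<1+\delta$. In particular $k_1^2+k_2^2\ge(1-\delta)^2$, while $K$ neither changes sign nor vanishes.

Hence Milnor's conjecture is false. One might hope for a surface on which the two curvatures are kept apart by a constant, $k_2<\lambda<k_1$. Theorem B in Section 11 shows that this is impossible when $K>0$, so the surface has to be more delicate.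

Notation: $\mathbb T=\mathbb R/2\pi\mathbb Z$, and $w=w(p)=\sqrt{1+p^2}$. Subscripts are partial derivatives, and $\mathrm{Id}$ is the identity matrix.

## 2. Surfaces parametrized by their Gauss map

We describe the surface by its unit normal, because then "$K>0$", "no umbilics" and "$k_1$ near $1$" all become statements about one symmetric matrix that depends *linearly* on the unknown function.

Let $n=(\cos\theta,\sin\theta,0)$, $e_1=n_\theta$, $e_3=(0,0,1)$. The points of the open lower hemisphere other than the pole $-e_3$ are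
$$N=\frac{n-pe_3}{w},\qquad \theta\in\mathbb T,\ p\in(0,\infty).$$
The pole corresponds to $p=\infty$, the equator to $p=0$. For a smooth function $g(\theta,p)$ put
$$z=-g_p,\qquad Q=g_{\theta\theta}+g+pz,\qquad X=(g+pz)\,n+g_\theta e_1+z\,e_3 .$$
So $z$ is the height of $X$. Let $m=pn+e_3=w\,e_2$. Then $|e_2|=1$, and $(e_1,e_2)$ is an orthonormal frame orthogonal to $N$.

**Step 1: the derivative of $X$.** The purpose is to compare $dX$ with $dN$. Using $\partial_\theta e_1=-n$,
$$X_\theta=(g_\theta+pz_\theta)n+(g+pz)e_1+g_{\theta\theta}e_1-g_\theta n+z_\theta e_3=Qe_1+z_\theta m .$$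
Using $g_p=-z$ and $g_{\theta p}=-z_\theta$,
$$X_p=(g_p+z+pz_p)n+g_{\theta p}e_1+z_pe_3=-z_\theta e_1+z_pm .$$
Also $N_\theta=\frac1we_1$ and
$$N_p=\frac{-(1+p^2)e_3-p(n-pe_3)}{w^3}=-\frac{m}{w^3}=-\frac{e_2}{w^2}.$$
Hence $dX=\mathcal R\,dN$ with $\mathcal Re_1=wX_\theta$ and $\mathcal Re_2=-w^2X_p$, that is, in the frame $(e_1,e_2)$,
$$\mathcal R=\begin{pmatrix} wQ& w^2z_\theta\\ w^2z_\theta&-w^3z_p\end{pmatrix}.\tag{1}$$

**Step 2: reading off the geometry.** If $\mathcal R>0$, then $X$ is an immersion with unit normal $N$. Moreover $d(-N)=-\mathcal R^{-1}dX$, so with respect to the normal $-N$ the shape operator is $\mathcal R^{-1}$. The principal curvatures are therefore the reciprocals of the eigenvalues of $\mathcal R$, and $K=1/\det\mathcal R>0$. A point is umbilic if and only if $\mathcal R$ is a multiple of $\mathrm{Id}$, that is, if and only if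
$$V_1:=Q+w^2z_p=0\quad\text{and}\quad V_2:=z_\theta=0.\tag{2}$$

**Step 3: behavior at the pole.** The coordinates $(\theta,p)$ are singular at the pole, so we need an invariant form. Put $h=\langle X,N\rangle$; from the formulas, $h=(g+pz-pz)/w=g/w$. Since $\langle dX,N\rangle=0$, we have $dh=\langle X,dN\rangle$, so the part of $X$ tangent to the sphere is $\nabla h$. Thus
$$X=\nabla h+hN,\qquad \mathcal R=h\,\mathrm{Id}+\nabla^2h\quad\text{on }S^2 ,$$
the second formula being the tangential part of the derivative of the first. The function $h$ is the *support function*. If $h$ is smooth near the pole, so is $X$.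

**Examples.** For $g=w$: $h=1$, $z=-p/w$, $Q=w-p^2/w=1/w$, $z_p=-w^{-3}$, so $\mathcal R=\mathrm{Id}$ and $V_1=V_2=0$. This is the unit sphere. For $g=\cos\theta$: $z=Q=0$, $\mathcal R=0$, and $X=\cos\theta\,n-\sin\theta\,e_1=(1,0,0)$. Adding this $g$ is a translation.

## 3. A perturbed hemisphere, and its edge

From now on $x=2\theta$, so $\partial_\theta=2\partial_x$ on functions of $x$.

**An umbilic-free hemisphere that is not complete.** Take $h=1+\varepsilon(N_1^2-N_2^2)$ with $\varepsilon>0$ small. Since $N_1^2-N_2^2=\cos2\theta/w^2$, this means $g=w+\varepsilon w^{-1}\cos x$. More generally, a summand $G(p)\cos x$ in $g$ contributes $z=-G'\cos x$ and $Q=(-4G+G-pG')\cos x=-(3G+pG')\cos x$. So it contributes to $(V_1,V_2)$ the pair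
$$\big(-T\cos x,\ 2G'\sin x\big),\qquad T=3G+pG'+w^2G'' .$$
For $G=w^{-1}$ we have $G'=-pw^{-3}$, $G''=-w^{-3}+3p^2w^{-5}$, hence
$$T=\frac3w-\frac{p^2}{w^3}-\frac1w+\frac{3p^2}{w^3}=\frac2w+\frac{2p^2}{w^3}>0 .$$
For $p>0$ we have $G'<0$ and $T>0$, so there is no umbilic. At the pole $f=N_1^2-N_2^2$ satisfies $f=0$ and $\nabla^2f(v,v)=2(v_1^2-v_2^2)$ for unit tangent vectors $v$, so $\mathcal R$ has the distinct eigenvalues $1\pm2\varepsilon$. On the equator $G'=0$, and umbilics appear exactly where $\cos2\theta=0$: four points.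

So the *open* lower hemisphere of this ovaloid has everything we want except completeness. It remains to change it near the edge $p=0$ so that the edge goes to infinity.

**The edge problem.** Let $\sigma>0$ be a second small parameter and $s=p/\sigma$. Near the equator we look for $g$ in the form
$$g=w+\varepsilon\big[\cos x-\sigma^2M(x,s)\big],\qquad M(x,s)=\int_0^s\zeta(x,s')\,ds',\tag{3}$$
with an unknown function $\zeta(x,s)$ on $\mathbb T\times(0,\infty)$, integrable near $s=0$. Then $z=-\frac pw+\varepsilon\sigma\zeta$, and, since $pz$ contributes $\varepsilon\sigma^2s\zeta$,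
$$Q=\tfrac1w+\varepsilon\big[-3\cos x+\sigma^2(s\zeta-M-4M_{xx})\big],\qquad z_p=-w^{-3}+\varepsilon\zeta_s,\qquad z_\theta=2\varepsilon\sigma\zeta_x .$$
Therefore $V_1=\varepsilon\big[-3\cos x+w^2\zeta_s+\sigma^2(s\zeta-M-4M_{xx})\big]$. Dividing by $\varepsilon w^2$ and using $1-w^{-2}=\sigma^2s^2w^{-2}$,
$$\frac{V_1}{\varepsilon w^2}=\zeta_s-3\cos x+\sigma^2\,\mathrm{Err},\qquad \frac{V_2}{2\varepsilon\sigma}=\zeta_x,\qquad \mathrm{Err}:=w^{-2}\big[3s^2\cos x+s\zeta-M-4M_{xx}\big].\tag{4}$$
This leads to the following demands on $\zeta$.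

* To join the perturbed hemisphere: $\zeta=s\cos x$ for $s\ge4$. (The perturbed hemisphere has $z=-\frac pw+\varepsilon pw^{-3}\cos x$, and $p=\sigma s$.)
* To avoid umbilics, up to the error: for all $s>0$,
$$(\zeta_s-3\cos x,\ \zeta_x)\neq(0,0).\tag{5}$$
* For completeness: $\zeta\to+\infty$ uniformly in $x$ as $s\to0$, so that the height $z$ tends to $+\infty$ at the edge.
* For $\mathcal R>0$: $\zeta_s$ bounded *above* and $|\zeta_x|$ bounded, since $-w^3z_p=1-\varepsilon w^3\zeta_s$. No lower bound on $\zeta_s$ is needed.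
* The error must stay harmless up to $s=0$.

## 4. Winding number one, and why the lowest point cannot move continuously

A continuous nowhere vanishing pair $(A,B)$ on the circle $\mathbb T$ has a winding number around the origin, invariant under homotopy through nowhere vanishing pairs. For $s\ge4$ the pair in (5) is $(-2\cos x,-s\sin x)$, which has winding number $+1$. So (5) forces winding number $+1$ on *every* circle $s=\text{const}$.

The crudest way to get $\zeta\to+\infty$ is $\zeta=W(s)$ near $0$ with $W'<-3$. Then the first component is negative on the whole circle and the winding number is $0$. So this is impossible.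

The next try is $\zeta=\rho(s)\cos x+W(s)$, with $\rho=s$, $W=0$ for $s\ge4$. On the set $\rho>0$, $\zeta_x$ vanishes only at $x=0,\pi$, where the first component is $(\rho'-3)+W'$ and $-(\rho'-3)+W'$ respectively. At $s=4$ these are $-2$ and $2$, so as $s$ decreases they stay negative and positive as long as $\rho>0$. At a first zero of $\rho$ they would still be $\le0$ and $\ge0$, and $x\mapsto(\rho'-3)\cos x+W'$ would vanish somewhere while $\zeta_x\equiv0$, against (5). So $\rho>0$ for all $s$, and the minimum of $\zeta(\cdot,s)$ sits at $x=\pi$ only. The next observation now applies.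

**Observation.** Let $\zeta$ be smooth, satisfy (5) and $\zeta=s\cos x$ for $s\ge4$, and suppose that for every $s\in(0,4]$ the function $\zeta(\cdot,s)$ attains its minimum $\zeta_{\min}(s)$ at exactly one point $x_-(s)$. Then $\zeta_{\min}(s)\le8$ for $s\in(0,4]$; so $\zeta$ does not tend to $+\infty$ at $s=0$.

*Proof.* By compactness and uniqueness $x_-(s)$ is continuous. At $(x_-(s),s)$ we have $\zeta_x=0$, so $\zeta_s-3\cos x\ne0$ there. At $s=4$ we have $x_-=\pi$ and the value is $-1+3=2$. So $\zeta_s(x_-(s),s)>3\cos x_-(s)\ge-3$ on $(0,4]$. For $s'<s$,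
$$\zeta(x_-(s),s)-\zeta(x_-(s),s')\le\zeta_{\min}(s)-\zeta_{\min}(s')\le\zeta(x_-(s'),s)-\zeta(x_-(s'),s').$$
Dividing by $s-s'$ and using the continuity of $x_-$, $\zeta_{\min}$ is differentiable with $\zeta_{\min}'(s)=\zeta_s(x_-(s),s)>-3$. So $\zeta_{\min}(s)+3s\le\zeta_{\min}(4)+12=8$. $\square$

The approach stops exactly here: on the circles $s=\text{const}$, the place where $\zeta$ is lowest must have a *positive* first component, so $\zeta$ cannot be raised there. In any working $\zeta$ the lowest point has to jump.

## 5. The form $d\zeta-3\cos x\,ds$ and tilted circles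

Condition (5) says that the 1-form
$$\omega=d\zeta-3\cos x\,ds$$
has no zero. This is independent of coordinates, so we need not use the circles $s=\text{const}$. And $\omega$ is not closed: $d\omega=3\sin x\,dx\wedge ds$. Take tilted circles
$$s=\tau+a(\tau)\sin x,\qquad \tau=\text{const}.$$
On such a circle $\oint\omega=-3\oint\cos x\,ds=-3\int_0^{2\pi}a\cos^2x\,dx=-3\pi a$, which is negative when $a>0$. On a horizontal circle it is $0$. This circulation can be used to raise $\zeta$, as follows.

Suppose we have a model that *rotates*: it depends on $x$ and on $\Phi=x+\vartheta(\tau)$ with $\vartheta'=1/y$, $y(\tau)$ small, so that $d\Phi=dx+\frac1yd\tau$. Suppose further that its form has a very negative $\tau$-component on the sector $\cos\Phi<-\frac14$. Let $H(\Phi)\ge0$ be a bump supported in that sector with $\int_0^{2\pi}H=2\pi$. Adding $-bH\,d\Phi$ to the form cannot create zeros: in the sector it makes the $\tau$-component even more negative, outside the sector it is $0$. With $P'=1-H$ ($P$ is periodic because $1-H$ has mean zero) and $W'=-b/y$,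
$$-bH\,d\Phi=-b\,d\Phi+b\,dP=dW-b\,dx+d(bP)-b'P\,d\tau .$$
So up to the small term $b'P\,d\tau$, we may add $W+bP$ to $\zeta$, provided that something supplies $-b\,dx$. That is what the tilt does: $-3\cos x\,ds$ contains $-3a\cos^2x\,dx=-\frac{3a}2(1+\cos2x)\,dx$, and $b=\frac32a$ makes the mean part equal to $-b\,dx$. The part with $\cos2x$ is removed by adding $\frac34a\sin2x$ to $\zeta$. The rotation makes the bump sweep over all $x$, so $\zeta$ rises everywhere, by $W$. If $\int_0\frac ay\,d\tau=\infty$, then $W\to+\infty$.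

The cost is that a rotating model $yY(x,\Phi)$ has $\tau$-derivative $Y_\Phi+y'Y$ and $x$-derivative $y(Y_x+Y_\Phi)$. Neglecting $y'$, we need a function $Y$ on $\mathbb T^2$ such that
$$Y_\Phi-3\cos x\quad\text{and}\quad Y_x+Y_\Phi\quad\text{have no common zero.}$$
Building $Y$ is the subject of the next section.

## 6. A doubly periodic function $Y$ with the required nonvanishing

Let $R=100$, $C=\cos\Phi$, $S=\sin\Phi$. We want $Y_\Phi\approx RC$, so that $Y_\Phi-3\cos x$ is very negative on $\cos\Phi<-\frac14$. We look at the candidates in turn.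

* $Y=R\sin\Phi$. The two functions are $RC-3\cos x$ and $RC$. They vanish together where $C=\cos x=0$.
* $Y=R\sin\Phi-3\sin x$. The two functions are both equal to $RC-3\cos x$. This is totally degenerate, so a correction of size $1/R$ can decide.
* $Y=R\sin\Phi-3\sin x+\frac{B(x)}R\sin\Phi$ with $B$ smooth and periodic and $|B|\le1$. The first function is $(R+\frac BR)C-3\cos x$, and the second minus the first is $\frac{B'}RS$. Choose $x_0$ with $B'(x_0)=0$ and $\Phi$ with $(R+\frac{B(x_0)}R)\cos\Phi=3\cos x_0$: a common zero. The obstruction is that $B'$ has mean zero.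
* Adding $\frac12\sin x\sin2\Phi=\sin x\,SC$ adds $\cos x\,SC$ to the difference, and this has a definite mean: where the first function vanishes, $C\approx\frac1R(3\cos x+\sin x)$, so $\cos x\,SC\approx\frac SR(3\cos^2x+\sin x\cos x)$, and $3\cos^2x$ has mean $\frac32$. Now $B$ can be chosen to remove the oscillating rest.

Accordingly put $B(x)=\frac14\cos2x-\frac34\sin2x$. Then $B'=-\sin x\cos x-\frac32\cos2x$, $|B|\le1$, $|B'|\le2$, and since $\cos2x=2\cos^2x-1$,
$$3\cos^2x+\sin x\cos x+B'(x)=\tfrac32.\tag{6}$$
Let
$$Y(x,\Phi)=R\sin\Phi+U,\qquad U(x,\Phi)=-3\sin x+\tfrac12\sin x\sin2\Phi+\tfrac{B(x)}R\sin\Phi .$$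
Then $|U|\le4$, $|U_x|\le4$, $|U_\Phi|\le2$. With $R'=R+\frac BR\in[99.9,100.1]$,
$$Y=R'S-3\sin x+\sin x\,SC,\quad Y_\Phi=R'C+\sin x\cos2\Phi,\quad Y_x=-3\cos x+\cos x\,SC+\tfrac{B'}RS .$$

**Lemma 1.** For $\mu\in[0,\frac14]$ the functions $Y_\Phi-\mu Y-3\cos x$ and $Y_x+Y_\Phi$ have no common zero on $\mathbb T^2$.

(The parameter $\mu$ will absorb $y'=-\mu$ in one stage of the construction.)

*Proof.* Suppose both vanish at a point.

**Step 1: $C$ is small.** Using $\cos2\Phi=2C^2-1$, the first equation reads
$$R'C=3\cos x-\sin x\cos2\Phi+\mu Y=3\cos x+\sin x-2C^2\sin x+\mu Y .$$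
The middle expression gives $|C|R'\le4+\frac14(R+4)=30$. Hence $|C|\le0.31$ and $|S|\ge0.95$.

**Step 2: one scalar equation.** Inserting $Y_\Phi=\mu Y+3\cos x$ into $Y_x+Y_\Phi=0$ gives
$$\cos x\,SC+\tfrac{B'}RS+\mu Y=0 .$$
Substitute $C=\frac1{R'}(3\cos x+\sin x-2C^2\sin x+\mu Y)$ into the first term and $B'=\frac32-3\cos^2x-\sin x\cos x$ (from (6)) into the second:
$$S\beta+\mu Y\Big(1+\frac{S\cos x}{R'}\Big)=0,\qquad \beta=\frac3{2R}+\Big(\frac1{R'}-\frac1R\Big)(3\cos^2x+\sin x\cos x)-\frac{2C^2\sin x\cos x}{R'} .$$

**Step 3: signs.** Here $\frac3{2R}=0.015$. Since $|\frac1{R'}-\frac1R|=\frac{|B|/R}{RR'}\le\frac{0.01}{9990}$, the second term of $\beta$ is at most $\frac{0.01}{9990}\cdot4\le10^{-5}$ in absolute value. As $2|\sin x\cos x|\le1$, the third is at most $C^2/R'\le0.001$. So $\beta>0$. Also $Y=S(R'+C\sin x)-3\sin x$ has the sign of $S$, because $|S|(R'+C\sin x)\ge0.95\cdot98.9>3$; and $1+\frac{S\cos x}{R'}>0$. Thus $S\beta\neq0$ has the sign of $S$, and the other summand has the sign of $S$ or is zero. The sum cannot vanish, a contradiction.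 $\square$

By compactness,
$$c_N:=\min_{\mathbb T^2}\big(|Y_\Phi-3\cos x|+|Y_x+Y_\Phi|\big)>0$$
(the case $\mu=0$). One can see the winding number here. Along $x\mapsto(x,x+\vartheta)$ the pair is close to $(RC,RC)$ away from $C\approx0$. Where its first entry is zero, the second entry equals $S\beta$ by Step 2 with $\mu=0$. So the pair passes from $(+,+)$ through $(0,+)$ to $(-,-)$ near $\Phi=\frac\pi2$, and back through $(0,-)$ near $\Phi=\frac{3\pi}2$: winding number $+1$, as required by Section 4.

## 7. Construction of $\zeta$ in four stages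

We construct a smooth $\zeta(x,s)$ on $\mathbb T\times(0,\infty)$ with $\zeta=s\cos x$ for $s\ge4$, going downward in $s$. A small parameter $\varrho\in(0,\frac18)$ is used and is fixed in Stage D. For $2-2\varrho\le s\le4$ we prove (5), and in Stage D a quantitative version. In Stages A–C we write
$$\zeta=\rho(s)\sin\Phi+v(s)U(x,\Phi),\qquad \Phi=x+\vartheta(s).$$

**Stage A ($s\ge2$): make the amplitude small, then let it grow downward with slope $-25$.** Here $v=0$ and $\vartheta=\frac\pi2$, so $\zeta=\rho(s)\cos x$. Let $\rho(2)=\varrho$ and $\rho'=-25\alpha_1+\lambda\alpha_2+\alpha_3$, where the $\alpha_i$ are smooth with values in $[0,1]$ and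

* $\alpha_1=1$ for $s\le2+\frac\varrho{100}$ and $\alpha_1=0$ for $s\ge2+\frac\varrho{50}$;
* $\alpha_2$ is supported in $[2+\frac\varrho{50},3.96]$ and $\alpha_2=1$ on $[2.1,3.9]$;
* $\alpha_3=0$ for $s\le3.96$ and $\alpha_3=1$ for $s\ge3.98$.

The constant $\lambda$ is determined by $\rho(4)=4$:
$$\lambda\int_2^4\alpha_2=4-\varrho+25\int_2^4\alpha_1-\int_2^4\alpha_3 .$$
We have $\frac\varrho4\le25\int_2^4\alpha_1\le\frac\varrho2$, $0<\int_2^4\alpha_3\le0.04$ and $\int_2^4\alpha_2\ge1.8$. So the right side lies in $(0,4)$ and $0<\lambda\le\frac4{1.8}<2.5$. On $s\ge2$ the supports of the $\alpha_i$ meet at most at endpoints, hence $\rho'<3$ everywhere. Moreover $\rho\ge\varrho-\frac\varrho2=\frac\varrho2$ on $[2,2+\frac\varrho{50}]$ and $\rho$ is nondecreasing afterwards, so $\rho>0$. Finally $\rho'=1$ for $s\ge3.98$ and $\rho(4)=4$, so $\rho=s$ for $s\ge4$. Now $\zeta_x=-\rho\sin x$ vanishes only for $x=0,\pi$, where $\zeta_s-3\cos x=\pm(\rho'-3)\neq0$. So (5) holds.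

**Stage B ($2-\varrho\le s\le2$): switch on the rotation and the correction $U$.** The slope $-25$ dominates everything while this is done. Let $\rho=\varrho+25(2-s)\in[\varrho,26\varrho]$. Let $\ell(s)\in[0,1]$ be a smooth monotone cutoff with $\ell=0$ near $2$, $\ell=1$ near $2-\varrho$, $|\ell'|\le2/\varrho$. Put
$$v=\frac{\ell\rho}R,\qquad\vartheta'=\frac{\ell R}\rho .$$
Then $|v'|\le\frac2\varrho\cdot\frac{26\varrho}{100}+\frac{25}{100}<1$, $0\le v\le\rho/R$ and $0\le\vartheta'v=\ell^2\le1$. Suppose $\zeta_x=\rho C+v(U_x+U_\Phi)=0$. Then $|C|\le\frac6R$, so $|S|\ge0.99$. Since $\rho C+vU_\Phi=-vU_x$ there,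
$$\zeta_s-3\cos x=-25S+\vartheta'(\rho C+vU_\Phi)+v'U-3\cos x=-25S-\vartheta'vU_x+v'U-3\cos x .$$
The last three terms total at most $4+4+3=11<24.75\le25|S|$. So (5) holds. Near $s=2$ we have $\rho'=-25$, $v=0$, $\vartheta=\frac\pi2$ on both sides, so A and B match smoothly.

**Stage C ($2-2\varrho\le s\le2-\varrho$): switch off the slope.** Let
$$\zeta=y(s)\,Y(x,\Phi),\qquad\vartheta'=\frac1y,\qquad y(2-\varrho)=0.26\,\varrho,\qquad y'=-\mu(s),$$
with $\mu$ smooth with values in $[0,\frac14]$, $\mu=\frac14$ near $2-\varrho$, $\mu=0$ near $2-2\varrho$. This is the general form with $\rho=Ry$, $v=y$. It matches B: near $s=2-\varrho$, there $\ell=1$, so $\zeta=\frac\rho RY$, $\vartheta'=\frac R\rho$ and $(\frac\rho R)'=-\frac14$, with $\frac\rho R=0.26\varrho$ at $s=2-\varrho$. In Stage C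
$$\zeta_s-3\cos x=Y_\Phi-\mu Y-3\cos x,\qquad\zeta_x=y(Y_x+Y_\Phi),$$
so (5) is Lemma 1. Put $\eta=y(2-2\varrho)\in[0.26\varrho,0.51\varrho]$.

**Stage D ($0<s\le2-2\varrho$): raise $\zeta$ to $+\infty$ by the mechanism of Section 5.** Fix, independently of $\varrho$:

* a smooth cutoff $\chi$ with values in $[0,1]$, $\chi=1$ on $(0,\frac14]$, $\chi=0$ on $[\frac12,2]$, and on $(0,2]$
$$\hat a=\chi\tau^2\ge0,\qquad\hat y=\chi\,\tau^3\log\tfrac1\tau+(1-\chi)>0;$$
* a smooth $2\pi$-periodic $H\ge0$ supported in $\{\cos\Phi\le-\frac14\}$ with $\int_0^{2\pi}H=2\pi$, and a $2\pi$-periodic $P$ with $P'=1-H$.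

Put
$$a=\eta\hat a,\qquad y=\eta\hat y,\qquad b=\tfrac32a,\qquad W(\tau)=\int_\tau^2\frac by\,d\tau' .$$
Continue $\vartheta$ as a function of $\tau$ by $\vartheta'(\tau)=1/y(\tau)$, let $\Phi=x+\vartheta(\tau)$, and use coordinates $(x,\tau)$ with $s=\tau+a(\tau)\sin x$. For $\eta$ small, $|a'|\le\frac12$. Then for each $x$ the map $\tau\mapsto s$ increases from $0$ to $2-2\varrho$ with derivative in $[\frac12,\frac32]$. So $(x,\tau)\mapsto(x,s)$ is a diffeomorphism of $\mathbb T\times(0,2-2\varrho]$ onto itself, $s=\tau$ for $\tau\ge\frac12$, and $\frac12\tau\le s\le\frac32\tau$. Define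
$$\zeta=W(\tau)+b(\tau)P(\Phi)+y(\tau)Y(x,\Phi)+\tfrac34a(\tau)\sin2x .\tag{7}$$
For $\tau\ge\frac12$ we have $a=b=W=0$, $y=\eta$, so $\zeta=\eta Y(x,\Phi)$ with $\vartheta'=1/\eta$. Near $s=2-2\varrho>\frac12$ this matches C smoothly. For $\tau\le\frac14$,
$$\frac ay=\frac1{\tau\log(1/\tau)},\qquad W'=-\frac3{2\tau\log(1/\tau)},\qquad W=\tfrac32\log\log\tfrac1\tau+\text{const}.\tag{8}$$
Since $b,y,a,P,Y$ are bounded, $\zeta\to+\infty$ uniformly in $x$ as $s\to0$.

*The components of $\omega$.* Write $\omega=d\zeta-3\cos x\,ds=\omega_\tau d\tau+\omega_xdx$. Since $W'+\frac{bP'}y=-\frac by+\frac by(1-H)=-\frac byH$,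
$$\zeta_\tau=-\tfrac byH+Y_\Phi+b'P+y'Y+\tfrac34a'\sin2x,\qquad\zeta_x|_\tau=b(1-H)+y(Y_x+Y_\Phi)+\tfrac32a\cos2x .$$
Subtract $3\cos x\,ds=3\cos x(1+a'\sin x)\,d\tau+3a\cos^2x\,dx$. Here $3a'\sin x\cos x=\frac32a'\sin2x$, and $3a\cos^2x=\frac{3a}2(1+\cos2x)=b+\frac32a\cos2x$. We get
$$\omega_\tau=-\tfrac byH(\Phi)+Y_\Phi-3\cos x+\delta_1,\qquad\omega_x=-b\,H(\Phi)+y(Y_x+Y_\Phi),\tag{9}$$
$$\delta_1=b'P+y'Y-\tfrac34a'\sin2x,\qquad|\delta_1|\le C_0\eta ,$$
with $C_0$ independent of $\varrho$, since $\hat a',\hat y'$ are bounded on $(0,2]$ (for $\tau\le\frac14$, $\hat y'=3\tau^2\log\frac1\tau-\tau^2$). Now fix $\varrho$ so small that $C_0\eta<\min(\frac14c_N,1)$ and $|a'|\le\frac12$. From here on $\zeta$ is fixed.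

*Nonvanishing with a margin.* If $\cos\Phi\ge-\frac14$, then $H=0$, and by the definition of $c_N$
$$|\omega_\tau|+\frac{|\omega_x|}y\ge c_N-\tfrac14c_N=\tfrac34c_N .\tag{10}$$
If $\cos\Phi<-\frac14$, then $Y_\Phi-3\cos x\le-\frac14\cdot99.9+1+3<-20$, and $-\frac byH\le0$, $|\delta_1|<1$, so
$$\omega_\tau<-19 .\tag{11}$$

## 8. Estimates for $\zeta$, $M$ and the error

In this section $L$ denotes constants, possibly different at each occurrence, depending only on $\zeta$ (and later on the fixed functions $G,\kappa$ of Section 9). The aim is to bound the quantities of Section 3 uniformly up to $s=0$. On $2-2\varrho\le s\le4$, and on $\frac14\le\tau\le2-2\varrho$, everything is smooth on a compact set, so only $\tau\le\frac14$ needs care.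

**Step 1: derivatives of $\zeta$.** By (7), in D at fixed $\tau$ all $x$-derivatives of $\zeta$ of order $j\ge1$ are at most $L_j(a+y)$ in absolute value, and $|\zeta|\le L+W$. By the formula for $\zeta_\tau$ and $H\ge0$, $\zeta_\tau\le L$ and $|\zeta_\tau|\le L(1+\frac ay)$. At fixed $x$, $\zeta_s=\zeta_\tau/(1+a'\sin x)$ with denominator in $[\frac12,\frac32]$, so also $\zeta_s\le L$ and $|\zeta_s|\le L(1+\frac ay)$. For $\tau\le\frac14$, $\frac{a^2}y=\frac{\eta\tau}{\log(1/\tau)}\le L$. By the chain rule $\zeta_x|_s=\zeta_x|_\tau-\zeta_s\,a\cos x$, hence $|\zeta_x|_s|\le L(a+y)+L(a+\frac{a^2}y)\le L$. Altogether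
$$\zeta_s\le L,\qquad|\zeta_x|\le L\qquad(0<s\le4).\tag{12}$$

**Step 2: $M$ is defined and smooth.** At fixed $x$, $ds=(1+a'\sin x)\,d\tau$, so in D
$$M=\hat M(x,\tau)=\int_0^\tau\zeta\,(1+a'\sin x)\,d\tau',$$
with integrand in the coordinates $(x,\tau')$. Since $\tau W\to0$ as $\tau\to0$, integration by parts gives
$$\int_0^\tau W\,d\tau'=\tau W(\tau)+\int_0^\tau\tau'\frac by\,d\tau'\le\tau(W(\tau)+L),$$
because $\tau\frac by=\frac3{2\log(1/\tau)}$ is bounded for $\tau\le\frac14$. Every $x$-derivative of the integrand is bounded by $L_j(1+W)$, which is integrable. So for fixed $\tau_0>0$, $\hat M(\cdot,\tau_0)$ is smooth by dominated convergence, and $\hat M(x,\tau)-\hat M(x,\tau_0)=\int_{\tau_0}^\tau$ of a function smooth on $\tau'>0$. Hence $\hat M$ is smooth for $\tau>0$, and $M$ is smooth for $s>0$. The bounds also give $|M|\le L\tau(1+W)$, and $|s\zeta|\le\frac32\tau(L+W)\le L\tau(1+W)$.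

**Step 3: $M_{xx}$ at fixed $s$.** From $\hat M(x,\tau)=M(x,\tau+a\sin x)$ and $M_s=\zeta$ we get $M_x|_s=\hat M_x-\zeta a\cos x$. Differentiating once more in $x$ at fixed $\tau$, and using $M_{xs}=\zeta_x|_s$,
$$M_{xx}|_s=\hat M_{xx}-\partial_x|_\tau(\zeta a\cos x)-a\cos x\;\zeta_x|_s .$$
The integrand of $\hat M_{xx}$ is $\zeta_{xx}(1+a'\sin x)+2\zeta_xa'\cos x-\zeta a'\sin x$ (derivatives at fixed $\tau'$), bounded by $L(1+|a'|W)\le L$, since $a'=2\eta\tau$ for $\tau\le\frac14$. So $|\hat M_{xx}|\le L\tau$. The second term is at most $La(1+W)\le L\tau$, since $a=\eta\tau^2$ for $\tau\le\frac14$. The third is at most $La\le L\tau$ by (12). Hence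
$$|s\zeta|+|M|+|M_{xx}|\le L\tau(1+W(\tau))\quad\text{in D}.\tag{13}$$

**Step 4: the error.** Let $\sigma\le1$ and $w=w(\sigma s)\ge1$, so $w^{-2}\le1$. Then, uniformly in $\sigma$,
$$|\mathrm{Err}|\le L,\quad|s\zeta-M-4M_{xx}|\le L\ \ (0<s\le4),\qquad|\mathrm{Err}|\,\frac ay\le L\ \ \text{in D}.\tag{14}$$
The first two follow from (13), as $\tau(1+W)$ is bounded. For the third and $\tau\le\frac14$: $3s^2\le L\tau$, so by (13) and (8)
$$|\mathrm{Err}|\frac ay\le L\tau(1+W)\cdot\frac1{\tau\log(1/\tau)}=L\,\frac{1+W}{\log(1/\tau)},$$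
which is bounded since $W=O(\log\log\frac1\tau)$. (This is what the logarithm in $\hat y$ is for. With $\hat y=\tau^3$ near $0$ one would have $\frac ay=\frac1\tau$ and $W$ of the size of $\log\frac1\tau$, and this bound would become $L(1+W)$, which is unbounded.)

**Step 5: the form of $M$ for $s\ge4$.** Let $I(x)=M(x,4)-8\cos x$. As $\zeta=s\cos x$ for $s\ge4$, we have $M=I(x)+\frac{s^2}2\cos x$ there.

## 9. The surface: definition, positivity, pinching, completeness

**Step 1: the function $G$.** We need a $G$ equal to $w^{-1}$ away from the equator, so that Section 3 applies, and equal to $1-\frac{p^2}2$ near it, so that it joins (3). Let $j$ be a smooth cutoff, $j=1$ on $[0,1]$, $j=0$ on $[2,\infty)$, and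
$$G(p)=w^{-1}+j(p/p_1)\,q(p),\qquad q=1-\tfrac{p^2}2-w^{-1},\qquad p_1\le\tfrac14 .$$
So $G=1-\frac{p^2}2$ for $p\le p_1$ and $G=w^{-1}$ for $p\ge2p_1$. By Taylor expansion $q=O(p^4)$, $q'=O(p^3)$, $q''=O(p^2)$. The factors $j'(p/p_1),j''(p/p_1)$ vanish unless $p\le2p_1$, that is, $p_1^{-1}\le2/p$. So $j(p/p_1)q$ is $O(p^4)$ with first and second derivatives $O(p^3)$ and $O(p^2)$. Together with the formulas for $w^{-1}$ in Section 3, $G'=-p+O(p^3)$ and $T=2+O(p^2)$ on $(0,2p_1]$, with constants independent of $p_1$. For $p\ge2p_1$, $G'=-pw^{-3}<0$ and $T\ge\frac2w$, which is at least $\sqrt2$ for $p\le1$. So we can fix $p_1\in(0,\frac14)$ so small that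
$$G'<0\ \text{ and }\ T>0\ \text{ on }(0,\infty),\qquad T>1\ \text{ on }(0,1].\tag{15}$$
Let $\kappa(p)$ be a smooth cutoff, $\kappa=1$ for $p\le\frac12$, $\kappa=0$ for $p\ge1$.

**Step 2: the function $g$.** For $\varepsilon>0$ and $\sigma\in(0,\frac18)$ with $4\sigma<p_1$ define, with $x=2\theta$,
$$\begin{aligned}g&=w+\varepsilon\big[\cos x-\sigma^2M(x,p/\sigma)\big]&&(p\le4\sigma),\\ g&=w+\varepsilon\big[G(p)\cos x-\sigma^2\kappa(p)I(x)\big]&&(p\ge4\sigma).\end{aligned}\tag{16}$$
For $4\sigma\le p\le p_1$, Step 5 of Section 8 shows that the first formula equals $w+\varepsilon[(1-\frac{p^2}2)\cos x-\sigma^2I]$, which is the second one, as $\kappa=1$. So the two formulas agree on an interval, and $g$ is smooth for $p>0$. For $p\ge1$, $h=g/w=1+\varepsilon\cos2\theta/w^2=1+\varepsilon(N_1^2-N_2^2)$, which is smooth at the pole. So $X$ is a smooth map of the open lower hemisphere, which is diffeomorphic to the plane.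

**Step 3: $V_1,V_2$ for $4\sigma\le p<\infty$.** The summand $w$ contributes nothing and $G\cos x$ contributes $(-T\cos x,2G'\sin x)$. The summand $-\sigma^2\kappa I(2\theta)$ contributes $z=\sigma^2\kappa'I$, $Q=-\sigma^2\kappa(4I''+I)+p\sigma^2\kappa'I$, $z_p=\sigma^2\kappa''I$. Hence
$$\frac{V_1}\varepsilon=-T\cos x-\sigma^2\big[\kappa(4I''+I)-p\kappa'I-w^2\kappa''I\big],\qquad\frac{V_2}\varepsilon=2G'\sin x+2\sigma^2\kappa'I' .\tag{17}$$
For $p\le4\sigma$, formula (4) applies.

**Step 4: $\mathcal R$ is positive and its smallest eigenvalue is close to $1$.** We claim that there are $C_1,\varepsilon_0$ independent of $\sigma$ such that for $\varepsilon\le\varepsilon_0$: $\mathcal R\ge(1-C_1\varepsilon)\mathrm{Id}$, and the smallest eigenvalue of $\mathcal R$ is at most $1+C_1\varepsilon$.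

* For $p\le4\sigma$ we have $p\le\frac12$ and $w\le2$. By (12), (14) and the formulas of Section 3,
$$|wQ-1|=\varepsilon w\big|-3\cos x+\sigma^2(s\zeta-M-4M_{xx})\big|\le L\varepsilon,$$
$$-w^3z_p=1-\varepsilon w^3\zeta_s\ge1-L\varepsilon,\qquad w^2|z_\theta|=2\varepsilon\sigma w^2|\zeta_x|\le L\varepsilon .$$
The diagonal part of $\mathcal R$ is $\ge(1-L\varepsilon)\mathrm{Id}$ and the off-diagonal part is $\ge-L\varepsilon\,\mathrm{Id}$, so $\mathcal R\ge(1-2L\varepsilon)\mathrm{Id}$. The smallest eigenvalue is at most $\mathcal R_{11}=wQ\le1+L\varepsilon$. No upper bound on $\mathcal R_{22}$ is used; this is where $\zeta_s\le L$ without a lower bound suffices.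
* For $4\sigma\le p\le1$, $\mathcal R$ is linear in $g$ and $G,\kappa,I$ are fixed smooth functions, so all entries of $\mathcal R-\mathrm{Id}$ are at most $L\varepsilon$ in absolute value. Both eigenvalues lie in $[1-2L\varepsilon,1+2L\varepsilon]$.
* For $p\ge1$ including the pole, $\mathcal R=\mathrm{Id}+\varepsilon(f\,\mathrm{Id}+\nabla^2f)$ with $f=N_1^2-N_2^2$ smooth on $S^2$.

So for $\varepsilon$ small $X$ is an immersion with $K=1/\det\mathcal R>0$, and the larger principal curvature, the reciprocal of the smallest eigenvalue, satisfies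
$$(1+C_1\varepsilon)^{-1}\le k_1\le(1-C_1\varepsilon)^{-1}.$$
Fix $\varepsilon$ such that these bounds lie inside $(1-\delta,1+\delta)$.

**Step 5: completeness.** The sets $\{p\ge p_0\}\cup\{\text{pole}\}$, $p_0>0$, are compact and exhaust the open hemisphere. So a path that leaves every compact set has $p\to0$. Along it $z=-\frac pw+\varepsilon\sigma\zeta\to+\infty$, since $\zeta\to+\infty$ uniformly as $s\to0$. As $z$ is a Euclidean coordinate of $X$, the path has infinite length. By Hopf–Rinow the induced metric is complete.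

## 10. No umbilics for small $\sigma$

It remains to choose $\sigma$, with $\zeta,G,\kappa,\varepsilon$ fixed. We go from the pole to the edge.

**Step 1: the pole.** By Section 3, $\mathcal R$ has the distinct eigenvalues $1\pm2\varepsilon$.

**Step 2: $1\le p<\infty$.** Here $\kappa=0$ and its derivatives vanish, so $V_1=-\varepsilon T\cos x$ and $V_2=2\varepsilon G'\sin x$ have no common zero by (15).

**Step 3: $\frac12\le p\le1$.** For $\sigma=0$ the pair (17) is $(-T\cos x,2G'\sin x)$, which is bounded away from $(0,0)$ on this compact set. The perturbation is $O(\sigma^2)$. So there is no zero for $\sigma$ small.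

**Step 4: $4\sigma\le p\le\frac12$.** Here $\kappa=1$, so $V_2=2\varepsilon G'\sin x$ vanishes only if $\sin x=0$. Then $|\cos x|=1$ and $|V_1|/\varepsilon\ge T-L\sigma^2\ge1-L\sigma^2>0$ for $\sigma$ small.

**Step 5: $p=\sigma s$, $2-2\varrho\le s\le4$.** By (5), proved in Stages A–C, and compactness, $|\zeta_s-3\cos x|+|\zeta_x|\ge c>0$. By (4) and (14) the perturbation is at most $L\sigma^2$. So there is no zero for $\sigma$ small.

**Step 6: $p=\sigma s$, $0<s\le2-2\varrho$ (Stage D).** This region is not compact, so the margins (10), (11) and the weighted bound in (14) are needed. By (4), a common zero of $V_1,V_2$ is a zero of the 1-form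
$$\omega^\sigma=(\zeta_s-3\cos x+\sigma^2\mathrm{Err})\,ds+\zeta_x\,dx=\omega+\sigma^2\mathrm{Err}\,ds .$$
In the coordinates $(x,\tau)$ its components are
$$\omega^\sigma_\tau=\omega_\tau+\sigma^2\mathrm{Err}\,(1+a'\sin x),\qquad\omega^\sigma_x=\omega_x+\sigma^2\mathrm{Err}\,a\cos x .$$
If $\cos\Phi\ge-\frac14$, then by (10) and (14)
$$|\omega^\sigma_\tau|+\frac{|\omega^\sigma_x|}y\ge\tfrac34c_N-\sigma^2|\mathrm{Err}|\Big(2+\frac ay\Big)\ge\tfrac34c_N-L\sigma^2>0$$
for $\sigma$ small. If $\cos\Phi<-\frac14$, then $\omega^\sigma_\tau\le-19+L\sigma^2<0$ by (11) and (14). So there is no zero for $\sigma$ small.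

Choosing $\sigma$ small enough for these finitely many requirements, the surface is umbilic free, so $k_1>k_2>0$. This proves Theorem A, and Milnor's conjecture is false. $\blacksquare$

## 11. Principal curvatures separated by a constant: Theorem B and Corollary C

The following complements are not needed for Theorem A.

**Theorem B.** Let $\Sigma$ be a connected complete $C^2$-immersed surface with $K>0$ and principal curvatures $k_1\ge k_2>0$. There is no constant $\lambda$ with $k_2<\lambda<k_1$ on all of $\Sigma$.

The proof uses this theorem of Stoker (Compositio Math. 3 (1936)) and van Heijenoort (Comm. Pure Appl. Math. 5 (1952)): *a connected complete surface $C^2$-immersed in $\mathbb R^3$ with $K>0$ is embedded as the boundary of a closed convex set with nonempty interior, and is homeomorphic to $S^2$ or $\mathbb R^2$.*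

Recall that a *recession vector* of a closed convex set $\mathcal C$ is a $v$ with $x+tv\in\mathcal C$ for all $x\in\mathcal C$, $t\ge0$. For $\mathcal C=\{x_3\ge x_1^2+x_2^2\}$ these are the vectors $te_3$, $t\ge0$. The recession vectors form a closed convex cone, and $\mathcal C$ is bounded if and only if this cone is $\{0\}$. If $\mathcal C$ contains no line, the cone is pointed, and there is a unit vector $e$ with $\langle v,e\rangle>0$ for all recession vectors $v\ne0$.

*Proof.* Suppose $\lambda$ exists; then $\Sigma$ is umbilic free.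

**Step 1: a proper height function with one critical point.** Let $\Sigma=\partial\mathcal C$ as in the theorem above. The sphere carries no continuous line field, so $\Sigma\cong\mathbb R^2$, and $\mathcal C$ is unbounded. $\mathcal C$ contains no line, for otherwise it is a cylinder, $\Sigma$ is ruled by parallel lines, and $K=0$. Choose $e$ as above and $z=\langle\cdot,e\rangle$. Each set $\{z\le c\}\cap\mathcal C$ is closed and convex, and its only recession vector is $0$, so it is compact. So $z$ is proper and bounded below on $\mathcal C$, and it is unbounded above. At a critical point of $z|_\Sigma$ the tangent plane supports $\mathcal C$ and is orthogonal to $e$. As $z$ is unbounded above, $\mathcal C$ lies above this plane, and the point is a minimum of $z$. Two such points would be joined by a segment in $\mathcal C$ and in the supporting plane, hence in $\Sigma$, and along it a normal curvature would vanish, against $K>0$. So the critical point is unique. It exists by properness. Call it $o$. The Hessian of $z|_\Sigma$ at $o$ is, up to sign,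 the second fundamental form, which is definite. So $o$ is a nondegenerate minimum, and $dz$ has winding number $+1$ around $o$.

**Step 2: a function whose differential winds the other way.** Let $E_1,E_2$ be a global continuous positively oriented orthonormal frame of principal directions; it exists because $\Sigma$ is simply connected and umbilic free. Let $\mathbf n\in C^1$ be the unit normal with $d\mathbf n(E_i)=-k_iE_i$. Put $u=z+\lambda^{-1}\langle\mathbf n,e\rangle\in C^1$. Then
$$du(E_i)=\Big(1-\frac{k_i}\lambda\Big)dz(E_i),\qquad1-\frac{k_1}\lambda<0<1-\frac{k_2}\lambda .$$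
So $du$ vanishes only at $o$, and its components in the frame are homotopic, without zeros off $o$, to $(-dz(E_1),dz(E_2))$. Hence $du$ has winding number $-1$ around $o$.

**Step 3: contradiction.** The functions $u$ and $z$ differ by at most $\lambda^{-1}$, so $u$ is proper and bounded below. Its minimum is attained at a critical point, which must be $o$. Take $c>\min u$. The closure of a component of $\{u<c\}$ is compact, and $u$ attains its minimum over it at a point where $u<c$. This point lies in the open component itself, so it is critical, so it is $o$. Hence $\{u<c\}$ is connected, with compact closure. As $du\ne0$ on $\{u=c\}$, it is bounded by finitely many $C^1$ Jordan curves forming $\{u=c\}$. Its outer boundary is a $C^1$ Jordan curve around $o$ on which $\nabla u$ is an outward normal, so by the Umlaufsatz the winding number of $du$ along it is $+1$. Since $du$ has no zero off $o$, this must equal the winding number $-1$ around $o$, a contradiction. $\square$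

**Corollary C.** There is no complete $C^2$-immersed surface in $\mathbb R^3$ with $K<0$ everywhere on whose universal cover, for a suitable unit normal, the positive principal curvature is bounded below by a positive constant.

*Proof.* The idea is to pass to a parallel surface with $K>0$ whose curvatures are separated. Pass to the universal cover (of a component), with immersion $\psi$, unit normal $\mathbf n$ such that $k_1\ge c>0>k_2$, and shape operator $A$, $d\mathbf n=-d\psi\circ A$. Let $t=2/c$ and $\psi_t=\psi+t\mathbf n$. Then $d\psi_t=d\psi\circ(\mathrm{Id}-tA)$ with $|1-tk_1|\ge1$ and $1-tk_2\ge1$. So $\psi_t$ is an immersion whose metric dominates the complete metric of $\psi$, and it is complete.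

It is a $C^1$ immersion with $C^1$ unit normal $\mathbf n$. So its image is locally the graph of a function whose gradient, which is expressed through $\mathbf n$, is $C^1$; hence it is a $C^2$ surface. Since $d\mathbf n=-d\psi_t\circ(\mathrm{Id}-tA)^{-1}A$, its principal curvatures with respect to $\mathbf n$ are $\frac{k_i}{1-tk_i}$, and with respect to $-\mathbf n$ they are
$$\frac{k_1}{tk_1-1}>\frac1t>\frac{|k_2|}{1+t|k_2|}>0 .$$
This contradicts Theorem B with $\lambda=1/t$. $\square$

Theorem A disproves the conjecture as stated. Whether the alternative holds under the additional assumption $K\le0$ is not settled here; in that direction only Corollary C has been proved.
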